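# Brownian motion with limited local time: an integral test for recurrence

## 1. Is $\sqrt t$ the threshold?

Let $(X_t)_{t\ge0}$ be a one-dimensional Brownian motion from $0$ and $L$ its local time at the origin. Give the path a budget: a nondecreasing function $f$ with $f(0)>0$. Condition on
$$\mathcal K_t=\{L_s\le f(s)\ \text{for all } s\le t\},$$
and let $t\to\infty$. Does the limiting path return to $0$ forever, or does it escape?

Here is the guess one makes first. Without conditioning, $L_t$ has the law of $|X_t|$, so it is of order $\sqrt t$. If $f(t)=o(\sqrt t)$, we ask for abnormally little local time at every large scale, and the cheapest way to obey is to stay away from $0$. If $f$ is of order $\sqrt t$ or larger, the path need not change its habits much. So: *escape exactly when $f(t)=o(\sqrt t)$*. Let us test this.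

We normalize $L$ so that $|X|-L$ is a martingale, that is $L_t=\lim_{\varepsilon\downarrow0}\frac1{2\varepsilon}\int_0^t1\{|X_u|<\varepsilon\}\,du$. (Another normalization multiplies $f$ by a constant and changes no hypothesis below.) Lévy's theorem says that, for a Brownian motion $B$ with running maximum $S$,
$$(|X|,L)\overset d=(S-B,S).\tag{1}$$

**Test 1: $f(s)=1+s$.** By (1), $\mathcal K_t$ corresponds to $\{S_u\le1+u\ \forall u\le t\}$, which equals $\{B_u\le 1+u\ \forall u\le t\}$ because $1+u$ is nondecreasing. Since $\sup_u(B_u-u)$ is exponential with parameter $2$, the decreasing events $\mathcal K_t$ have an intersection $\mathcal K_\infty$ of probability $1-e^{-2}>0$. So the conditioned laws converge to Wiener measure conditioned on an event of positive probability. Almost sure properties survive, and the limit visits $0$ at arbitrarily late times. The guess is right.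

**Test 2: $f\equiv b>0$.** Now $\mathcal K_t=\{L_t\le b\}$. Put $Z=b-L+|X|$; by (1), $Z$ has the law of $b-B$. On $\{L_s\le b\}$, the conditional probability of $\mathcal K_t$ given the past up to $s<t$ is the probability that a Brownian motion does not rise by $Z_s$ during time $t-s$, namely $P(|N|\le Z_s/\sqrt{t-s})$ with $N$ standard normal. Divide by $P(|N|\le b/\sqrt t)$. As $t\to\infty$ the ratio tends to
$$M_s=\frac{b-L_s+|X_s|}{b}\,1\{L_s\le b\},$$
and for $t\ge 2s$, $t\ge1$, it is bounded by a constant (depending on $b$) times $Z_s$. By dominated convergence the conditioned laws converge, on events of the path up to $s$, to the law $\mathbb P$ with density $M_s$. In the language of (1), $M_s=(b-B_{s\wedge T_b})/b$, where $T_b$ is the hitting time of $b$. Thus under $\mathbb P$ the process $Z$ is a Brownian motion from $b$ conditioned, by Doob's transform, never to hit $0$. This is a three-dimensional Bessel process, and it tends to $\infty$. As $0\le L\le b$ under $\mathbb P$, $|X|\to\infty$. The guess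 is right again.

But Test 2 contains a number that should make us suspicious. Let $D_s$ be the first zero at or after time $s$. The process $M$ is a martingale, so optional stopping gives
$$\mathbb P(D_s\le T)=E[M_T;D_s\le T]=E[M_{D_s};D_s\le T].$$
Let $T\to\infty$; since $X_{D_s}=0$ and $L_{D_s}=L_s$,
$$\mathbb P(D_s<\infty)=\frac{E[(b-L_s)^+]}b=\frac1b\int_0^bP(L_s\le a)\,da\ \sim\ \frac1b\int_0^b a\sqrt{\frac2{\pi s}}\,da=\frac{b}{\sqrt{2\pi s}}\qquad(s\to\infty).\tag{2}$$
So with budget $b$ at time $s$ the chance of a later zero is about $b/\sqrt{2\pi s}$. For a slowly growing $f$ this suggests (heuristically) that a zero in $[2^k,2^{k+1}]$ has probability of order $f(2^k)2^{-k/2}$. When $f(t)=o(\sqrt t)$ each of these numbers is small. But Borel–Cantelli looks at their *sum*, and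
$$\sum_k f(2^k)2^{-k/2}\quad\text{behaves like}\quad\int_1^\infty\frac{f(t)}{t^{3/2}}\,dt .$$
This integral separates functions that the guess treats alike. Take
$$f_1(t)=\frac{\sqrt{t+e^2}}{\log(t+e^2)},\qquad f_2(t)=\frac{\sqrt{t+e^4}}{\log^2(t+e^4)} .$$
Both are positive, nondecreasing (the function $\sqrt x/\log^p x$ has a derivative with the sign of $\frac12-\frac p{\log x}$), and $o(\sqrt t)$. The integral diverges for $f_1$, where $f_1(t)t^{-3/2}\ge \frac1{t\log(t+e^2)}$, and converges for $f_2$. The guess says "escape" twice. The theorem of this lecture says that the path conditioned with $f_1$ returns to $0$ forever. The guess is wrong, and the integral decides.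

## 2. Conditioned measures and the statements

Let $\mathcal C$ be the space of continuous paths $[0,\infty)\to\mathbb R$ with uniform convergence on compact sets, $\mathbb W$ Wiener measure on $\mathcal C$, and $\mathbb W_t=\mathbb W(\cdot\mid\mathcal K_t)$. We write $\mathcal F_s=\sigma(X_u,u\le s)$, augmented by $\mathbb W$-null sets where needed.

**Definition.** A probability measure $\mathbb P$ on $\mathcal C$ is *transient* if $|X_t|\to\infty$ $\mathbb P$-a.s. It is *recurrent* if $\limsup_{t\to\infty} X_t=+\infty$ and $\liminf_{t\to\infty} X_t=-\infty$ $\mathbb P$-a.s.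

In Test 1 the limit is recurrent, in Test 2 it is transient. A *weak subsequential limit* is any $\mathbb P$ with $\mathbb W_{t_n}\to\mathbb P$ weakly for some $t_n\to\infty$.

Benjamini and Berestycki ("An integral test for the transience of a Brownian path with limited local time", arXiv:0806.0597, 2008) work with $f$ nondecreasing, $f(0)>0$ and $t^{-1/2}f(t)$ non-increasing. It is known that then $\{\mathbb W_t\}$ is tight, and that weak subsequential limits are transient if $\int_1^\infty f(t)t^{-3/2}dt<\infty$. They conjecture that weak subsequential limits are recurrent if the integral is infinite. The conjecture is true, and the monotonicity of $t^{-1/2}f(t)$ is not needed. Our standing assumption is: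

**(M)** $f:[0,\infty)\to[0,\infty)$ is nondecreasing and $f(0)>0$.

**Theorem 1.** Assume (M) and $\int_1^\infty f(t)t^{-3/2}dt=\infty$. Then every weak subsequential limit $\mathbb P$ of $\mathbb W_t$, $t\to\infty$, is recurrent.

**Theorem 2.** Assume (M) and $\int_1^\infty f(t)t^{-3/2}dt<\infty$. Then every weak subsequential limit is transient.

**Theorem 3.** Assume (M) and $f(t)=o(\sqrt t)$. Then $\mathbb W_t$ converges as $t\to\infty$, in total variation on each $\mathcal F_s$, to a probability measure $\mathbb P$, and for $\Lambda\in\mathcal F_s$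
$$\mathbb P(\Lambda)=\lim_{w\to\infty}\frac{E[|X_w|;\mathcal K_w\cap\Lambda]}{E[|X_w|;\mathcal K_w]}.$$

The condition $f(t)=o(\sqrt t)$ is automatic in Theorem 2, since $2f(t)t^{-1/2}=f(t)\int_t^\infty v^{-3/2}dv\le\int_t^\infty f(v)v^{-3/2}dv\to0$. Theorem 1 is the main point; it is proved in Sections 3–7. Sections 8 and 9 prove Theorems 2 and 3, which are complements and are not used for Theorem 1.

## 3. Inverse local time and the first long excursion

Write $P,E$ for $\mathbb W$ and its expectation, and $P_x,E_x$ for Brownian motion from $x$. Let $T_0$ be the hitting time of $0$, $\kappa=(2\pi)^{-1/2}$, and $\tau_a=\inf\{r:L_r>a\}$, so that $X_{\tau_a}=0$ and $L_{\tau_a}=a$. The textbook facts we need are these.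

Under $P_x$ with $x\ne0$, and under $P_0$ with $a>0$ respectively,
$$T_0\ \text{has density}\ \kappa|x|y^{-3/2}e^{-x^2/2y},\qquad \tau_a\ \text{has density}\ p_a(y)=\kappa a\,y^{-3/2}e^{-a^2/2y}.\tag{3}$$

The process $(\tau_a)_{a\ge0}$ is a driftless subordinator with Lévy measure $\nu(dy)=\kappa y^{-3/2}dy$. Its jumps are the lengths of the excursions of $X$ away from $0$. Put $\bar\nu(y)=\nu[y,\infty)=2\kappa y^{-1/2}$.

For $w>0$ let $\sigma$ be the first $a$ at which the jump $J:=\Delta\tau_a$ is at least $w$. Since the jumps form a Poisson process, $\sigma$ is exponential with parameter $\bar\nu(w)$, and $J$ is independent of $\sigma$ with law $\nu|_{[w,\infty)}/\bar\nu(w)$. For example, with $w=1$ one has $P(J\ge4)=\bar\nu(4)/\bar\nu(1)=\frac12$. The time $\tau_\sigma$ is the end of the first excursion of length at least $w$. With $g_u$ the last zero before $u$, it is a.s. the first zero after the stopping time $\inf\{u:u-g_u\ge w\}$. Hence $\tau_\sigma$ is a stopping time, $X_{\tau_\sigma}=0$, $L_{\tau_\sigma}=\sigma$,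 and $\tau_\sigma\ge J$.

Finally, for $w>0$ and $m\ge0$,
$$P(L_w\le m)\le m\sqrt{\tfrac{2}{\pi w}},\qquad E[|X_w|;L_w\le m]\le m.\tag{4}$$
The first bound holds because $L_w\overset d=|X_w|$. For the second, $\{L_w\le m\}=\{w<\tau_m\}$ up to a null set, because $P(L_w=m)=0$ for $m>0$ (for $m=0$ both events are null). As $X_{\tau_m}=0$, optional stopping for the martingale $|X|-L$ gives $E[|X_w|;w<\tau_m]=E|X_{w\wedge\tau_m}|=E[L_{w\wedge\tau_m}]\le m$.

## 4. Survival probabilities $H_t$ and their tail integrals $R_t$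

The future enters through one function: the chance of obeying the constraint up to time $t$, starting at a zero, at clock time $u$, with local time $\ell$ already spent.

**Definition.** For $u,\ell\ge0$ and $t>0$,
$$H_t(u,\ell)=P\big(\ell+L_r\le f(u+r)\ \ \forall\,0\le r\le t-u\big)\quad(u\le t),\qquad H_t(u,\ell)=1\quad(u>t).$$
For $w>0$,
$$R_{t,\ell}(w)=\int_w^\infty v^{-3/2}H_t(v,\ell)\,dv,\qquad R_t=R_{t,0}.$$

**Monotonicity.** $H_t$ is nondecreasing in $u$ and nonincreasing in $\ell$. Indeed $f$ is nondecreasing, so raising $u$ raises the barrier and shortens the time window; the second claim is clear. Everything below rests on these two monotonicities. The integrals $R_{t,\ell}(w)$ are finite, nonincreasing in $w$, and positive because $H_t(v,\ell)=1$ for $v>t$.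

**Example.** Let $f\equiv b$. Then $H_t(u,\ell)=P(|N|\le(b-\ell)/\sqrt{t-u})$ for $u<t$, $\ell\le b$. The part $v>t$ of the integral gives $R_t(w)\ge2t^{-1/2}$ for $w<t$. Since $H_t(v,0)\le b(t-v)^{-1/2}$ for $v<t$, and $-2\sqrt{(1-x)/x}$ is an antiderivative of $x^{-3/2}(1-x)^{-1/2}$, we also get
$$R_t(w)\le 2t^{-1/2}+\frac bt\int_{w/t}^1x^{-3/2}(1-x)^{-1/2}dx\le(2+2bw^{-1/2})\,t^{-1/2}.$$
The normalizing constant $P(\mathcal K_t)=P(|N|\le b/\sqrt t)$ has the same order $t^{-1/2}$. That $R_t$ is a good yardstick for $P(\mathcal K_t)$ will be the content of Section 5.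

**Measurability.** The function $f$ has countably many discontinuities. Let $Q\subset[0,t]$ be countable and dense, containing $t$ and all discontinuities of $f$ in $[0,t]$. For $u\le t$ the event defining $H_t(u,\ell)$ is
$$\{\ell\le f(u)\}\cap\bigcap_{q\in Q,\,q\ge u}\{\ell+L_{q-u}\le f(q)\}.$$
For at $v\in(u,t)\setminus Q$ the function $f$ is continuous, and one lets $q\downarrow v$ in $Q$. Each set is jointly measurable in $(u,\ell,\omega)$, so $H_t$ is Borel. In the same way, for a stopping time $\rho\le t$ the event $\mathcal K_\rho:=\{L_u\le f(u)\ \forall u\le\rho\}$ equals $\{L_\rho\le f(\rho)\}\cap\bigcap_{q\in Q}\big(\{q>\rho\}\cup\{q\le\rho,\,L_q\le f(q)\}\big)$ and belongs to $\mathcal F_\rho$.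

**Decomposition at the next zero.** Let $\rho\le t$ be a stopping time and $D_\rho=\inf\{u\ge\rho:X_u=0\}$. Then
$$P(\mathcal K_t\mid\mathcal F_{D_\rho})=1_{\mathcal K_\rho}H_t(D_\rho,L_\rho),\tag{5}$$
and, for $A\in\mathcal F_\rho$ and Borel $S\subset[0,\infty)$,
$$P\big(\mathcal K_t\cap A\cap\{D_\rho-\rho\in S\}\big)=E\Big[1_{A\cap\mathcal K_\rho}\,E_x\big[H_t(r+T_0,\ell);T_0\in S\big]\Big|_{r=\rho,\,x=X_\rho,\,\ell=L_\rho}\Big].\tag{6}$$

*Proof.* Outside $\mathcal K_\rho$ the event $\mathcal K_t$ fails. On $\mathcal K_\rho$ we have $L=L_\rho\le f(\rho)\le f(v)$ at every $v\in[\rho,D_\rho]$, so the constraint holds up to $D_\rho\wedge t$. If $D_\rho>t$, then $\mathcal K_t$ holds and $H_t(D_\rho,L_\rho)=1$. If $D_\rho\le t$, the path restarts at $D_\rho$ from $0$ with local time $L_\rho$ spent, and the strong Markov property gives $H_t(D_\rho,L_\rho)$. This is (5). Multiply by $1_A1\{D_\rho-\rho\in S\}$, take expectations, and apply the strong Markov property at $\rho$ to get (6). $\square$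

For $\rho=s$ constant and $S=[0,\infty)$ this says $P(\mathcal K_t|\mathcal F_s)=1_{\mathcal K_s}E_{X_s}[H_t(s+T_0,\ell)]_{\ell=L_s}$.

## 5. Four estimates under (M)

Lemma 1 says that local time already spent matters little if one looks far ahead.

**Lemma 1.** For all $t,w>0$ and $\ell\ge0$: $\ R_{t,\ell}(w)\le R_t(w)\le(1+5\ell w^{-1/2})\,R_{t,\ell}(w)$.

*Proof.* The first inequality is monotonicity in $\ell$. For the second let $\ell>0$. The trick is to let the process without debt run until it has spent $\ell$ itself: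
$$H_t(v,0)\le E[H_t(v+\tau_\ell,\ell)].$$
This is trivial for $v>t$. For $v\le t$, if $v+\tau_\ell\le t$ then survival requires survival after $\tau_\ell$, where $X=0$ and $L=\ell$, and the strong Markov property applies; if $v+\tau_\ell>t$, then $H_t(v+\tau_\ell,\ell)=1$. Integrate against $v^{-3/2}dv$ over $[w,\infty)$ and substitute $u=v+y$:
$$R_t(w)\le\int_0^\infty p_\ell(y)\int_w^\infty v^{-3/2}H_t(v+y,\ell)\,dv\,dy=\int_w^\infty H_t(u,\ell)k(u)\,du,\quad k(u)=\int_0^{u-w}p_\ell(y)(u-y)^{-3/2}dy.$$
We bound $k$ for $u\ge w$, splitting at $y=u/2$.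

For $y\le u/2$: the function $z\mapsto(1-z)^{-3/2}$ is convex, and its chord over $[0,\frac12]$ has slope $2(2\sqrt2-1)\le4$, so $(u-y)^{-3/2}\le u^{-3/2}(1+4y/u)$. As $p_\ell$ is a probability density and $p_\ell(y)\le\kappa\ell y^{-3/2}$, this part of $k(u)$ is at most
$$u^{-3/2}\Big(1+\frac4u\int_0^{u/2}\kappa\ell y^{-1/2}dy\Big)=u^{-3/2}\big(1+4\sqrt2\,\kappa\ell u^{-1/2}\big).$$

For $y>u/2$: here $p_\ell(y)\le\kappa\ell(u/2)^{-3/2}$, and with $z=u-y\ge w$ this part is at most $\kappa\ell(u/2)^{-3/2}\int_w^\infty z^{-3/2}dz=4\sqrt2\,\kappa\ell\,u^{-3/2}w^{-1/2}$.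

Since $u\ge w$ and $8\sqrt2\,\kappa=8/\sqrt\pi<5$, we get $k(u)\le u^{-3/2}(1+5\ell w^{-1/2})$, which is the claim. $\square$

Lemma 2 bounds the survival probability from a point $x$, in general and along a long excursion.

**Lemma 2.** For $0<r\le y_0$, $x\in\mathbb R$, $t>0$:

(a) $E_x[H_t(r+T_0,0);T_0>y_0]\le|x|\,R_t(2y_0)$;

(b) $E_x[H_t(r+T_0,0)]\le(\sqrt r+|x|)\,R_t(2r)$.

*Proof.* (a) For $x=0$ the left side is $0$. Otherwise, for $y\ge y_0\ge r$ we have $H_t(r+y,0)\le H_t(2y,0)$. By (3) and the substitution $v=2y$ the left side is at most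
$$\kappa|x|\int_{y_0}^\infty y^{-3/2}H_t(2y,0)\,dy=\sqrt2\,\kappa|x|R_t(2y_0)\le|x|R_t(2y_0),$$
since $\sqrt2\,\kappa=1/\sqrt\pi$.

(b) On $\{T_0\le r\}$, $H_t(r+T_0,0)\le H_t(2r,0)$. By monotonicity, $R_t(2r)\ge H_t(2r,0)\int_{2r}^\infty v^{-3/2}dv=2(2r)^{-1/2}H_t(2r,0)$, so $H_t(2r,0)\le\sqrt{r/2}\,R_t(2r)\le\sqrt r\,R_t(2r)$. On $\{T_0>r\}$ use (a) with $y_0=r$. $\square$

Lemma 3 is a first lower bound for the normalizing constant: spend at most $f(0)$ before the first long excursion.

**Lemma 3.** Let $b=f(0)$. For all $t,w>0$, $P(\mathcal K_t)\ge a_wR_t(w)$ with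
$$a_w=\frac{\kappa(1-e^{-b\bar\nu(w)})}{\bar\nu(w)(1+5bw^{-1/2})}>0,\qquad\text{and}\qquad a:=\inf_{w\ge1}a_w>0.$$

*Proof.* Take $\sigma,J$ from Section 3. On $\{\sigma\le b\}$ we have $L\le\sigma\le f(0)$ up to time $\tau_\sigma$, so the constraint holds there. By the strong Markov property at $\tau_\sigma$ (if $\tau_\sigma>t$, then $\mathcal K_t$ holds and $H_t(\tau_\sigma,\cdot)=1$), the conditional probability of $\mathcal K_t$ given $\mathcal F_{\tau_\sigma}$ is then $H_t(\tau_\sigma,\sigma)\ge H_t(J,b)$, because $\tau_\sigma\ge J$ and $\sigma\le b$. As $\sigma$ and $J$ are independent,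
$$P(\mathcal K_t)\ge P(\sigma\le b)\,E[H_t(J,b)]=(1-e^{-b\bar\nu(w)})\frac{\kappa R_{t,b}(w)}{\bar\nu(w)},$$
and Lemma 1 gives the bound. Finally $a_w$ is continuous and positive on $[1,\infty)$ and tends to $\kappa b>0$ as $w\to\infty$. $\square$

In particular $P(\mathcal K_t)>0$, so $\mathbb W_t$ is well defined. Lemma 4 lets us pass to the limit on every event of finite horizon, such as "no zero in $[s,s+w']$", without looking at its topological boundary.

**Lemma 4.** For $t\ge s>0$, on $\mathcal F_s$,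
$$\frac{d\mathbb W_t}{d\mathbb W}\le G_s:=\frac{\sqrt s+|X_s|}{a_s},\tag{7}$$
and $G_s$ is $\mathbb W$-integrable. Consequently, if $\mathbb W_{t_n}\to\mathbb P$ weakly with $t_n\to\infty$, then $\mathbb W_{t_n}(A)\to\mathbb P(A)$ for every $A\in\mathcal F_s$, $s>0$.

*Proof.* The density on $\mathcal F_s$ is $P(\mathcal K_t|\mathcal F_s)/P(\mathcal K_t)$. By (6), monotonicity in $\ell$ and Lemma 2(b) with $r=s$, the numerator is at most $(\sqrt s+|X_s|)R_t(2s)$. By Lemma 3 the denominator is at least $a_sR_t(s)\ge a_sR_t(2s)$. This is (7).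

Let $\mu=G_s\mathbb W$, seen as a finite Borel measure on the Polish space $C[0,s]$. Restriction of paths to $[0,s]$ is continuous, so the restricted laws converge weakly too. For open $U$, $\mathbb P(U)\le\liminf\mathbb W_{t_n}(U)\le\mu(U)$, and outer regularity of $\mu$ gives $\mathbb P\le\mu$ on all of $\mathcal F_s$. Given $A\in\mathcal F_s$ and $\varepsilon>0$, choose a continuous $g:C[0,s]\to[0,1]$ with $\int|1_A-g|\,d\mu\le\varepsilon$. Then $|\mathbb W_{t_n}(A)-\int g\,d\mathbb W_{t_n}|\le\varepsilon$ once $t_n\ge s$, likewise $|\mathbb P(A)-\int g\,d\mathbb P|\le\varepsilon$, and $\int g\,d\mathbb W_{t_n}\to\int g\,d\mathbb P$. So $\limsup|\mathbb W_{t_n}(A)-\mathbb P(A)|\le2\varepsilon$. $\square$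

**Remark.** Under (M) alone weak subsequential limits exist. On $\mathcal F_n$ the measures $\mathbb W_t$ are dominated by $G_n\mathbb W$ if $t\ge n$, and by $\mathbb W/P(\mathcal K_n)$ if $t<n$, because $\mathcal K_n\subset\mathcal K_t$. So for each $n$ one finite measure on $C[0,n]$ dominates them all, and there is a compact $K_n\subset C[0,n]$ with $\mathbb W_t(X|_{[0,n]}\notin K_n)\le\varepsilon2^{-n}$ for all $t$. The paths whose restrictions lie in $K_n$ for every $n\ge1$ form a compact subset of $\mathcal C$ (diagonal argument), of $\mathbb W_t$-probability at least $1-\varepsilon$.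

## 6. Unbounded zeros when the integral diverges

**Where the conditional Borel–Cantelli argument stops.** Formula (2) invites us to prove that, given $\mathcal F_s$ with $s=2^k$, a zero in $[s,2s]$ has conditional probability at least $c\,f(s)s^{-1/2}$ under $\mathbb W_t$, and then to apply a conditional Borel–Cantelli lemma. By (6) this probability, as a function of $x=X_s$ and $\ell=L_s$, is
$$\frac{E_x[H_t(s+T_0,\ell);T_0\le s]}{E_x[H_t(s+T_0,\ell)]}.$$
The bound is false for some pasts. Suppose that $f$ is constant on $[s,4s]$ with $f(s)\le\sqrt s$; for instance $f=4^j$ on $[16^j,16^{j+1})$ for $j\ge0$, $f=1$ on $[0,1)$, and $s=16^j$. This $f$ satisfies (M) and its integral diverges. Let $t\ge4s$, $|x|=\sqrt s$ and $\ell=f(s)-\delta$ with $0<\delta\le f(s)$.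

The numerator is at most $H_t(2s,\ell)$. To survive from clock time $2s$ to $4s$ one needs $L_{2s}\le\delta$. Apply the Markov property there, then Lemma 2(b) with $r=4s$ and (4): $H_t(2s,\ell)\le E[(2\sqrt s+|X_{2s}|);L_{2s}\le\delta]R_t(8s)\le(\frac2{\sqrt\pi}+1)\delta R_t(8s)\le3\delta R_t(8s)$.

For the denominator, restrict to $T_0>8s$ and use $H_t(s+y,\ell)\ge H_t(y,\ell)$. By (3) and Lemma 1 it is at least $\kappa\sqrt s\,e^{-1/16}R_{t,\ell}(8s)\ge\frac13\kappa\sqrt s\,e^{-1/16}R_t(8s)$, since $1+5\ell(8s)^{-1/2}\le1+5/\sqrt8\le3$. So the conditional probability is at most $25\,\delta s^{-1/2}$, uniformly in $t\ge4s$. When the budget is nearly used up ($\delta\ll f(s)$) it is far below $f(s)s^{-1/2}$. To repair the argument one would have to control how $f(s)-L_s$ is distributed under $\mathbb W_t$ at every scale.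

**Compare two masses instead.** We do not look at conditional probabilities along the path at all. Fix $s$ and a far horizon $w'$, and compare
$$P(\mathcal K_t,\ \text{no zero in }[s,s+w'])\qquad\text{with}\qquad P(\mathcal K_t).$$
The first is at most $\sqrt s\,R_t(w')$ by Lemma 2(a). For the second we exhibit many *disjoint* ways to survive. In scenario $k$ the first excursion longer than $s$ has length about $2^k$, so that the clock is beyond $2^k$; then the path spends up to about $\frac12f(2^k)$ of local time; then it makes one excursion longer than $w'$. Scenario $k$ contributes a constant times $2^{-k/2}f(2^k)\cdot R_t(w')$: the excursion costs $2^{-k/2}$, and the local-time window is worth its length. The unknown future appears on both sides only as the factor $R_t(w')$ and cancels. The sum over $k$ diverges, so the no-zero event is negligible. Each scenario plans only half of its budget, so no information about a nearly exhausted budget is needed.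

Now the proof. Let $\mathbb W_{t_n}\to\mathbb P$ weakly, $t_n\to\infty$.

**Step 0: the integral as a dyadic series.** We turn the hypothesis into
$$\sum_k2^{-k/2}\min\big(f(2^k),2^{k/2}\big)=\infty.\tag{8}$$
The cap $2^{k/2}$ is there because a local-time window beyond $\sqrt{w'}$ is not worth its length. If $f(2^k)\ge2^{k/2}$ for infinitely many $k$, infinitely many terms equal $1$. Otherwise, for all large $k$ the term is
$$2^{-k/2}f(2^k)\ge2(\sqrt2-1)2^{-k/2}f(2^k)=f(2^k)\int_{2^{k-1}}^{2^k}v^{-3/2}dv\ge\int_{2^{k-1}}^{2^k}f(v)v^{-3/2}dv,$$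
and the series diverges with the integral.

**Step 1: under $\mathbb P$ the zero set is a.s. unbounded.** Fix $s=2^{k_0}\ge1$ and $k_1\ge k_0$, integers, and put
$$b=f(0),\quad\ell=f(2^{k_1}),\quad w'=\max(2^{k_1},\ell^2),\quad\theta_k=\tfrac12\min(f(2^k),2^{k/2}),\quad M(k_1)=\sum_{k=k_0}^{k_1}2^{-k/2}\min(f(2^k),2^{k/2}).$$

*The scenarios.* Let $\sigma_1$ be the local time at which the first excursion of length $J_1\ge s$ occurs, and for $k_0\le k\le k_1$ let $E_k=\{\sigma_1\le b/2,\ J_1\in[2^k,2^{k+1})\}$. These events are disjoint. By independence of $\sigma_1$ and $J_1$,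
$$P(E_k)=(1-e^{-b\bar\nu(s)/2})\frac{\nu[2^k,2^{k+1})}{\bar\nu(s)}=(1-e^{-b\bar\nu(s)/2})(1-2^{-1/2})\sqrt s\,2^{-k/2}.$$
Let $X'=X_{\tau_{\sigma_1}+\,\cdot}$, a Brownian motion from $0$ independent of $\mathcal F_{\tau_{\sigma_1}}$. Let $\sigma_2$ be the local time of $X'$ at its first excursion of length $J_2\ge w'$, and let $T_2$ be the end of this excursion in the original time. It is a stopping time, $X_{T_2}=0$, $T_2\ge J_2$, and $L_{T_2}=\sigma_1+\sigma_2$.

*The constraint in scenario $k$.* Work on $E_k\cap\{\sigma_2\le\theta_k\}$. Up to time $\tau_{\sigma_1}$ we have $L\le\sigma_1\le b/2\le f(0)$. On $[\tau_{\sigma_1},T_2]$ the clock is at least $\tau_{\sigma_1}\ge J_1\ge2^k$, and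
$$L\le\sigma_1+\sigma_2\le\tfrac12f(0)+\tfrac12f(2^k)\le f(2^k)\le f(\text{clock}).$$
So the constraint holds up to $T_2$. By the strong Markov property the conditional probability of $\mathcal K_t$ given $\mathcal F_{T_2}$ is $H_t(T_2,L_{T_2})$ (if $T_2>t$, then $\mathcal K_t$ holds and $H_t(T_2,\cdot)=1$). This is at least $H_t(J_2,\ell)$, because $T_2\ge J_2$ and $L_{T_2}\le f(2^k)\le\ell$.

*Summing up.* The variables $\sigma_2$ and $J_2$ are independent of each other and of $E_k$; $\sigma_2$ is exponential with parameter $\bar\nu(w')$, and $E[H_t(J_2,\ell)]=\kappa R_{t,\ell}(w')/\bar\nu(w')$. Hence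
$$P(\mathcal K_t)\ge\sum_{k=k_0}^{k_1}P(E_k)\,\frac{1-e^{-\theta_k\bar\nu(w')}}{\bar\nu(w')}\,\kappa R_{t,\ell}(w').$$
Since $w'\ge2^{k_1}\ge2^k$, we have $\theta_k\bar\nu(w')\le\frac12 2^{k/2}\cdot2\kappa w'^{-1/2}\le1$. By concavity $1-e^{-z}\ge z/2$ on $[0,1]$, so the fraction is at least $\theta_k/2$. As $\ell\le\sqrt{w'}$, Lemma 1 gives $R_{t,\ell}(w')\ge R_t(w')/6$. Inserting $P(E_k)$ and $\theta_k$, for every $t>0$,
$$P(\mathcal K_t)\ge c\,M(k_1)R_t(w'),\qquad c=\frac\kappa{24}(1-e^{-b\bar\nu(s)/2})(1-2^{-1/2})\sqrt s.\tag{9}$$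
The constant $c>0$ depends on $s$ and $f(0)$ but not on $k_1$ or $t$.

*The paths without zeros.* The event of no zero in $[s,s+w']$ is $\{D_s-s>w'\}$. For $t\ge s$, by (6) with $\rho=s$, $A$ the whole space and $S=(w',\infty)$, monotonicity in $\ell$, and Lemma 2(a) with $r=s\le y_0=w'$,
$$P(\mathcal K_t,\ \text{no zero in }[s,s+w'])\le E|X_s|\,R_t(2w')\le\sqrt s\,R_t(w').\tag{10}$$

*The quotient.* Dividing (10) by (9), for all $t\ge s$,
$$\mathbb W_t(\text{no zero in }[s,s+w'])\le\frac{\sqrt s}{c\,M(k_1)}.\tag{11}$$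
The event lies in $\mathcal F_{s+w'}$, so by Lemma 4 the same bound holds for $\mathbb P$. Therefore $\mathbb P(\text{no zero in }[s,\infty))\le\sqrt s/(cM(k_1))$ for every $k_1\ge k_0$. Let $k_1\to\infty$: by (8), $M(k_1)\to\infty$, and the probability is $0$. As $s=2^{k_0}$ was arbitrary, the zero set is unbounded $\mathbb P$-a.s.

## 7. From unbounded zeros to oscillation

Unbounded zeros are not yet recurrence: the path might be bounded, or take only one sign at large distances.

**Step 2: under $\mathbb P$, $\sup|X|=\infty$ a.s.** Confinement is exponentially unlikely, whereas the density (7) grows slowly. Let $N\ge1$ and $t\ge T\ge1$. On $\{\sup_{u\le T}|X_u|\le N\}$ the density of $\mathbb W_t$ on $\mathcal F_T$ is at most $a^{-1}(\sqrt T+N)$, since $a_T\ge a$. On this event also $|X_{j+1}-X_j|\le2N$ for $0\le j<\lfloor T\rfloor$, and these increments are independent. So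
$$\mathbb W_t\Big(\sup_{u\le T}|X_u|\le N\Big)\le a^{-1}(\sqrt T+N)\,q^{\lfloor T\rfloor},\qquad q=P(|X_1|\le2N)<1.$$
By Lemma 4 this holds for $\mathbb P$. Let $T\to\infty$ to get $\mathbb P(\sup|X|\le N)=0$ for every $N$.

**Step 3: both signs appear at every level.** Conditioning on $\mathcal K_t$ concerns $|X|$ only, so it leaves the signs of the excursions fair. Fix an integer $N\ge1$, let $\beta_0=0$, and for $j\ge1$
$$\alpha_j=\inf\{r\ge\beta_{j-1}:|X_r|=N\},\quad\beta_j=\inf\{r\ge\alpha_j:X_r=0\},\quad\varepsilon_j=\operatorname{sgn}X_{\alpha_j}.$$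
Under $\mathbb W$ all these times are finite, and the segments $Y^j$ of $X$ on $[\beta_{j-1},\beta_j]$ are i.i.d. by the strong Markov property. Since $Y^j\overset d=-Y^j$, we have $(|Y^j|,\varepsilon_j)\overset d=(|Y^j|,-\varepsilon_j)$, that is, $\varepsilon_j$ is a fair sign independent of $|Y^j|$. Hence $(\varepsilon_j)_{j\ge1}$ are i.i.d. fair signs independent of $(|Y^j|)_{j\ge1}$, and so of $|X|$, which is the concatenation of the $|Y^j|$. Both $L$, hence $\mathcal K_t$, and the $\alpha_j$ are functionals of $|X|$. So for $t\ge T$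
$$\mathbb W_t(\alpha_m\le T,\ \varepsilon_1=\dots=\varepsilon_m=-1)=2^{-m}\,\mathbb W_t(\alpha_m\le T)\le2^{-m}.$$
This event is in $\mathcal F_T$, so by Lemma 4 the bound holds for $\mathbb P$.

Under $\mathbb P$, a.s., $|X|$ is unbounded by Step 2, hence unbounded on every $[\beta,\infty)$ by continuity, and the zero set is unbounded by Step 1. If $\beta_{j-1}<\infty$, then $X_{\beta_{j-1}}=0$ and $|X|$ later exceeds $N$, so $\alpha_j<\infty$ by the intermediate value theorem; then there is a later zero, so $\beta_j<\infty$. By induction all $\alpha_m,\beta_m$ are finite $\mathbb P$-a.s. Let $T\to\infty$: $\mathbb P(\varepsilon_1=\dots=\varepsilon_m=-1)\le2^{-m}$ for every $m$. So $\mathbb P$-a.s. some $\varepsilon_j=+1$, that is, $\sup X\ge N$. As $N$ is arbitrary, $\sup_rX_r=\infty$, and by continuity $\limsup_{t\to\infty}X_t=+\infty$. With signs exchanged, $\liminf_{t\to\infty}X_t=-\infty$. This proves Theorem 1. $\blacksquare$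

## 8. Transience when the integral converges

Now let $I=\int_1^\infty f(v)v^{-3/2}dv<\infty$. We need an upper bound on the cost of a zero at clock time $w$: it leaves at most a fraction of order $f(2w)$ of the yardstick $R_t(w)$.

**Lemma 5.** Under (M), for $0<w\le t/2$: $\ H_t(w,0)\le3f(2w)R_t(w)$.

*Proof.* Let $m=f(2w)$. Start at $0$ at clock time $w$ and run for $w$ units; the clock shows $2w\le t$, and survival requires $L_w\le m$. Decompose at the next zero as in (6) and use monotonicity in $\ell$ and Lemma 2(b) with $r=2w$: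
$$H_t(w,0)\le E\big[(\sqrt{2w}+|X_w|);L_w\le m\big]R_t(4w).$$
By (4) the expectation is at most $\sqrt{2w}\,\sqrt{2/(\pi w)}\,m+m=(2/\sqrt\pi+1)m\le3m$, and $R_t(4w)\le R_t(w)$. $\square$

**Step 1: the size of $P(\mathcal K_t)$.** We show that
$$P(\mathcal K_t)\le C_It^{-1/2}\qquad(t\ge2),\qquad C_I=4\sqrt2\,e^{5I}.\tag{12}$$
On $[1,t/2]$ the function $\log R_t$ is absolutely continuous, and for a.e. $w$ Lemma 5 gives $-(\log R_t)'(w)=w^{-3/2}H_t(w,0)/R_t(w)\le3f(2w)w^{-3/2}$. Since $\int_1^{t/2}3f(2w)w^{-3/2}dw=3\sqrt2\int_2^tf(v)v^{-3/2}dv\le3\sqrt2\,I\le5I$,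
$$R_t(1)\le e^{5I}R_t(t/2)\le e^{5I}\int_{t/2}^\infty v^{-3/2}dv=2\sqrt2\,e^{5I}t^{-1/2}.$$
By (6) with $\rho=1$ and Lemma 2(b), $P(\mathcal K_t)\le(1+E|X_1|)R_t(2)\le2R_t(1)$, and (12) follows.

**Step 2: no late zeros.** For $k\ge1$ let $Z_k$ be the event of a zero in $[2^k,2^{k+1}]$, and let $t\ge2^{k+2}$. On $Z_k$ we have $D_{2^k}\le2^{k+1}$, so (5) gives $P(\mathcal K_t\cap Z_k)\le P(\mathcal K_{2^k})H_t(2^{k+1},0)$. By (12), Lemma 5 with $w=2^{k+1}\le t/2$, and Lemma 3 with $w=1$,
$$\mathbb W_t(Z_k)\le\frac{C_I2^{-k/2}\cdot3f(2^{k+2})R_t(2^{k+1})}{a_1R_t(1)}\le C\,2^{-k/2}f(2^{k+2})\le C'\int_{2^{k+2}}^{2^{k+3}}f(v)v^{-3/2}dv.$$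
The last step holds because the integral is at least $f(2^{k+2})\cdot2\cdot2^{-(k+2)/2}(1-2^{-1/2})=(1-2^{-1/2})2^{-k/2}f(2^{k+2})$. Here $C,C'$ depend on $I$ and $f(0)$ only. By Lemma 4 the bound passes to any limit $\mathbb P$, and summing,
$$\mathbb P(\exists\text{ zero}\ge2^k)\le C'\int_{2^{k+2}}^\infty f(v)v^{-3/2}dv\to0\qquad(k\to\infty).$$

**Step 3: $|X|\to\infty$.** A path that never returns to $0$ could still come near $0$ at late times; we rule this out. Fix $N\ge1$ and $2\le w<w''$. Let $\rho=\inf\{u\ge w:|X_u|\le N\}$ and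
$$B=\{\rho\le w'',\ \text{no zero in }[w,3w'']\}.$$
On $B$ the next zero after $\rho$ comes after $3w''$, hence more than $2w''\ge\rho$ time units after $\rho$. Let $t\ge3w''$. Apply (6) at the stopping time $\rho\wedge w''$ with $A=\{\rho\le w''\}$ and $S=(2w'',\infty)$, then monotonicity in $\ell$ and Lemma 2(a) with $r=\rho$, $y_0=2w''$. Since $|X_\rho|\le N$ and $\mathcal K_\rho\subset\mathcal K_w$,
$$P(\mathcal K_t\cap B)\le P(\mathcal K_w)\,N\,R_t(4w'')\le C_Iw^{-1/2}N\,R_t(1).$$
With Lemma 3, $\mathbb W_t(B)\le C_INw^{-1/2}/a_1$. Since $B\in\mathcal F_{3w''}$, also $\mathbb P(B)\le C_INw^{-1/2}/a_1$. Now $\{\rho\le w'',\ \text{no zero in }[w,\infty)\}\subset B$; letting $w''\to\infty$,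
$$\mathbb P(\exists u\ge w:|X_u|\le N)\le\frac{C_INw^{-1/2}}{a_1}+\mathbb P(\exists\text{ zero}\ge w)\longrightarrow0\qquad(w\to\infty).$$
So for each $N$, $\mathbb P$-a.s. $|X_u|>N$ for all large $u$. This is Theorem 2. $\blacksquare$

## 9. Existence and form of the limit when $f(t)=o(\sqrt t)$

Let $m(w)=E[|X_w|;\mathcal K_w]$ and $\varphi(u)=f(u)/\sqrt u\to0$. We show that for $t\gg w\gg1$ the weight $P(\mathcal K_t|\mathcal F_w)$ is nearly proportional to $|X_w|1_{\mathcal K_w}$. In Test 2 this is visible: $M_w=(b-L_w+|X_w|)/b$ on $\{L_w\le b\}$, and $b-L_w$ is negligible against a typical $|X_w|$. In general we must know that $|X_w|$ is typically of order $\sqrt w$ on $\mathcal K_w$.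

**Lemma 6.** (i) $m(w)\ge\sqrt{2w/\pi}\,P(\mathcal K_w)$. (ii) $E[|X_w|^3;\mathcal K_w]\le4w^{3/2}P(\mathcal K_w)\le6w\,m(w)$.

*Proof.* (i) We show that $|X_w|$ and $1_{\mathcal K_w}$ are positively correlated. By (1) replace $(|X|,L)$ by $(S-B,S)$. As $f$ is nondecreasing, $\{S_u\le f(u)\ \forall u\le w\}=\{B_u\le f(u)\ \forall u\le w\}$: if $B_v\le f(v)$ for all $v\le u$, then $B_v\le f(u)$ for these $v$. Let $Q_n\ni0,w$ be finite sets increasing to a countable dense $Q\subset[0,w]$ that contains the discontinuities of $f$ in $[0,w]$. Put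
$$U_n=\max_{q\in Q_n}(B_q-B_w),\qquad V_n=1\{B_q\le f(q)\ \forall q\in Q_n\}.$$
Here $B_q-B_w$ is minus the sum of the increments after $q$, and $B_q$ is the sum of the increments before $q$. So $U_n$ and $V_n$ are both nonincreasing functions of the independent increments of $B$ along $Q_n$.

Independent variables are associated (Esary–Proschan–Walkup, Ann. Math. Statist. 38, 1967): coordinatewise nonincreasing square-integrable functions $g,h$ of them have nonnegative covariance. The argument is short. For one variable $\xi$ with an independent copy $\xi'$, take the expectation of $(g(\xi)-g(\xi'))(h(\xi)-h(\xi'))\ge0$. For $n$ variables, condition on the last one, $\xi_n$. By induction $E[gh|\xi_n]\ge E[g|\xi_n]E[h|\xi_n]$; both factors are nonincreasing functions of $\xi_n$, and the one-variable case applies.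

Thus $E[U_nV_n]\ge E[U_n]E[V_n]$. As $n\to\infty$, $U_n\uparrow S_w-B_w$ and $V_n\downarrow1\{B_u\le f(u)\ \forall u\le w\}$ (at $u\in[0,w)\setminus Q$ the function $f$ is continuous; let $q\downarrow u$ in $Q$). Dominated convergence gives $m(w)\ge E|X_w|\,P(\mathcal K_w)=\sqrt{2w/\pi}\,P(\mathcal K_w)$.

(ii) Let $g_w$ be the last zero before $w$. By the theory of the Brownian meander (Revuz–Yor, Ch. XII.3), $|X_w|=\sqrt{w-g_w}\,\varrho$ where $\varrho$ has the Rayleigh density $re^{-r^2/2}$ and is independent of $\mathcal F_{g_w}$, the information up to $g_w$. If the constraint holds up to $g_w$, then for $u\in[g_w,w]$ we have $L_u=L_{g_w}\le f(g_w)\le f(u)$. So $\mathcal K_w$ is $\mathcal F_{g_w}$-measurable up to null sets. Since $E\varrho^3=\int_0^\infty r^4e^{-r^2/2}dr=3\sqrt{\pi/2}\le4$, we get $E[|X_w|^3;\mathcal K_w]=E\varrho^3\,E[(w-g_w)^{3/2};\mathcal K_w]\le4w^{3/2}P(\mathcal K_w)$. By (i) this is at most $4\sqrt{\pi/2}\,w\,m(w)\le6w\,m(w)$. $\square$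

By (i) and Lemma 3, $m(w)>0$.

**Step 1: a two-sided estimate of $P(\mathcal K_t\cap\Lambda)$.** Fix $\lambda\ge1$, $w>0$, $\Lambda\in\mathcal F_w$, $t\ge2(\lambda+1)w$. By (6), $P(\mathcal K_t\cap\Lambda)=E\big[1_{\Lambda\cap\mathcal K_w}E_{X_w}[H_t(w+T_0,\ell)]_{\ell=L_w}\big]$. We split at $T_0=\lambda w$; $C$ denotes universal constants.

*The part $T_0\le\lambda w$* lies between $0$ and $P(\mathcal K_w)H_t((\lambda+1)w,0)$. Since $(\lambda+1)w\le t/2$ and $2(\lambda+1)\le4\lambda$, Lemma 5 bounds it by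
$$3P(\mathcal K_w)f(4\lambda w)R_t(\lambda w)=6\sqrt\lambda\,\varphi(4\lambda w)\sqrt w\,P(\mathcal K_w)R_t(\lambda w)\le C\sqrt\lambda\,\varphi(4\lambda w)\,m(w)R_t(\lambda w),$$
the last step by Lemma 6(i).

*The part $T_0>\lambda w$, from above.* For $y\ge\lambda w$, $H_t(w+y,\ell)\le H_t((1+\lambda^{-1})y,0)$. By (3) and the substitution $v=(1+\lambda^{-1})y$, this part is at most
$$\kappa E[|X_w|;\Lambda\cap\mathcal K_w](1+\lambda^{-1})^{1/2}R_t((\lambda+1)w)\le\kappa E[|X_w|;\Lambda\cap\mathcal K_w](1+\lambda^{-1})R_t(\lambda w).$$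

*The part $T_0>\lambda w$, from below.* On $\mathcal K_w$ we have $L_w\le f(w)$, so $H_t(w+y,L_w)\ge H_t(y,f(w))$. For $y\ge\lambda w$ also $e^{-x^2/2y}\ge(1-\frac{x^2}{2\lambda w})_+$. By Lemma 1, $R_{t,f(w)}(\lambda w)\ge R_t(\lambda w)/(1+5f(w)(\lambda w)^{-1/2})\ge R_t(\lambda w)/(1+5\varphi(w))$. So this part is at least
$$\frac{\kappa A}{1+5\varphi(w)}R_t(\lambda w),\qquad A=E\Big[|X_w|\Big(1-\frac{X_w^2}{2\lambda w}\Big)_+;\Lambda\cap\mathcal K_w\Big].$$
Here $0\le A\le m(w)$, so $A/(1+5\varphi(w))\ge A-5\varphi(w)m(w)$. By Lemma 6(ii), $A\ge E[|X_w|;\Lambda\cap\mathcal K_w]-\frac{6w\,m(w)}{2\lambda w}$. Hence the part is at least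
$$\kappa\Big(E[|X_w|;\Lambda\cap\mathcal K_w]-\big(\tfrac3\lambda+5\varphi(w)\big)m(w)\Big)R_t(\lambda w).$$

Together, with $\eta=C\big(\sqrt\lambda\,\varphi(4\lambda w)+\lambda^{-1}+\varphi(w)\big)$ and $C$ universal, for every $\Lambda\in\mathcal F_w$,
$$\Big|P(\mathcal K_t\cap\Lambda)-\kappa E[|X_w|;\Lambda\cap\mathcal K_w]R_t(\lambda w)\Big|\le\eta\,\kappa\,m(w)R_t(\lambda w).\tag{13}$$

**Step 2: divide.** Let $a_\Lambda=P(\mathcal K_t\cap\Lambda)$, $a^0_\Lambda=\kappa E[|X_w|;\Lambda\cap\mathcal K_w]R_t(\lambda w)$, $d=P(\mathcal K_t)$ and $d^0=\kappa m(w)R_t(\lambda w)$. By (13) for $\Lambda$ and for the whole space, $|a_\Lambda-a^0_\Lambda|\le\eta d^0$ and $|d-d^0|\le\eta d^0$. If $\eta<1$, then $d\ge(1-\eta)d^0$, and since $a^0_\Lambda\le d^0$,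
$$\Big|\frac{a_\Lambda}{d}-\frac{a_\Lambda^0}{d^0}\Big|\le\frac{|a_\Lambda-a_\Lambda^0|}{d}+\frac{a_\Lambda^0}{d^0}\cdot\frac{|d^0-d|}{d}\le\frac{2\eta}{1-\eta}.$$
That is,
$$\Big|\mathbb W_t(\Lambda)-\frac{E[|X_w|;\mathcal K_w\cap\Lambda]}{m(w)}\Big|\le\frac{2\eta}{1-\eta}\qquad\text{for all }\Lambda\in\mathcal F_w,\ t\ge2(\lambda+1)w.\tag{14}$$

**Step 3: let the parameters go.** Choosing first $\lambda$ large and then $w$ large makes $\eta$ as small as we wish. Given $s$, take also $w\ge s$. By (14), any two $\mathbb W_t,\mathbb W_{t'}$ with $t,t'\ge2(\lambda+1)w$ differ on $\mathcal F_s$ by at most $4\eta/(1-\eta)$, uniformly over events. So $(\mathbb W_t)$ is Cauchy in total variation on each $\mathcal F_s$. The limits are probability measures on the spaces $C[0,s]$, they are consistent, and by Kolmogorov extension they define a probability measure $\mathbb P$ on $\mathcal C$.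

In particular $\mathbb W_t\to\mathbb P$ weakly. Indeed, let $F$ be bounded and Lipschitz for the metric $\sum_n2^{-n}\min(1,\sup_{[0,n]}|x-y|)$. Replacing the path by the path stopped at time $n$ changes $F$ by at most a constant times $2^{-n}$ and makes it $\mathcal F_n$-measurable, so its expectation converges.

Finally, fix $\Lambda\in\mathcal F_s$ and let $t\to\infty$ in (14): for $w\ge s$ with $\eta<1$,
$$\Big|\mathbb P(\Lambda)-\frac{E[|X_w|;\mathcal K_w\cap\Lambda]}{E[|X_w|;\mathcal K_w]}\Big|\le\frac{2\eta}{1-\eta}.$$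
As $w\to\infty$ with $\lambda$ fixed, $\eta\to C/\lambda$; then let $\lambda\to\infty$. The quotient converges to $\mathbb P(\Lambda)$, which is the formula of Theorem 3. $\blacksquare$
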